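
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{conjecture}[theorem]{Conjecture}
\newtheorem{fact}[theorem]{Fact}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Slow drift along the isospectral torus:\\ square-summability fails in the Szeg\H{o} class}


\begin{abstract}
Let $\mathsf E\subset\mathbb R$ be a compact Parreau--Widom set for which the direct Cauchy theorem holds. Every one-sided Jacobi matrix $J=\{a_n,b_n\}$ in the Szeg\H{o} class of $\mathsf E$ is asymptotic to a unique element $J'=\{a_n',b_n'\}$ of the isospectral torus of $\mathsf E$. It was conjectured that the convergence always satisfies $\sum_n (a_n-a_n')^2+(b_n-b_n')^2<\infty$. We disprove this. For certain unions of two intervals and any prescribed null sequence $(\varepsilon_n)$ we write down an explicit Szeg\H{o} class matrix with $|a_n-a_n'|\ge\varepsilon_n$ for all large $n$. We also show that, among the sets considered, the conjectured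 statement holds exactly when $\mathsf E$ is a single interval. The mechanism is a slow drift along the isospectral torus. Its cost in the Szeg\H{o} and Blaschke conditions can be kept finite, while the distance to the limit point decays arbitrarily slowly.
\end{abstract}

\section{The question and the answer}

\subsection{Definitions}

Let $\mathsf E\subset\mathbb R$ be compact and regular for potential theory. This means that the Green function $g=g_{\mathsf E}$ of $\mathbb C\setminus\mathsf E$ with pole at $\infty$, set equal to $0$ on $\mathsf E$, is continuous on $\mathbb C$. With $\rho=\rho_{\mathsf E}$ the equilibrium measure and $\operatorname{cap}=\operatorname{cap}(\mathsf E)$ the logarithmic capacity,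
\begin{equation}\label{eq:green}
g(z)=\int\log|z-x|\,d\rho(x)-\log\operatorname{cap}.
\end{equation}
A \emph{gap} is a component of $\mathbb R\setminus\mathsf E$. There are two outer (unbounded) gaps, on which $g$ is monotone, and at most countably many bounded gaps $I_j$. On a bounded gap $g''(x)=-\int(x-t)^{-2}d\rho(t)<0$, so $g$ is strictly concave there, vanishes at both edges, and has exactly one critical point $c_j$, at which it attains its maximum. The set $\mathsf E$ is a \emph{Parreau--Widom set} if
\[
\gamma:=\sum_jg(c_j)<\infty .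
\]
The further assumption that the direct Cauchy theorem (DCT, in the sense of Hasumi) holds on $\mathbb C\setminus\mathsf E$ is a condition on the function theory of this domain. It enters only through two quoted statements: the known result below and Fact~\ref{fact:T}.

For a Jacobi matrix $\{a_n,b_n\}$ we always assume $a_n>0$, $b_n\in\mathbb R$, and boundedness; $b_n$ is the diagonal entry at site $n$ and $a_n$ couples the sites $n$ and $n+1$. One-sided matrices act on $\ell^2(\mathbb N)$, $\mathbb N=\{1,2,\dots\}$, and have the spectral measure $\mu$ of the vector $\delta_1$; we write $w=d\mu_{ac}/dx$. A one-sided $J$ belongs to the \emph{Szeg\H{o} class} $\mathrm{Sz}(\mathsf E)$ if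
\begin{itemize}
\item[(i)] $\sigma_{ess}(J)=\mathsf E$;
\item[(ii)] $\int_{\mathsf E}\log w\,d\rho>-\infty$ (Szeg\H{o} condition);
\item[(iii)] the eigenvalues $\{x_k\}$ of $J$ in $\mathbb R\setminus\mathsf E$ satisfy $\sum_kg(x_k)<\infty$ (Blaschke condition).
\end{itemize}
Condition (ii) keeps $w$ from being too small on $\mathsf E$, and (iii) forces the eigenvalues to approach $\mathsf E$ fast enough.

The \emph{isospectral torus} $\mathcal T_{\mathsf E}$ is the set of two-sided Jacobi matrices $J'=\{a_n',b_n'\}_{n\in\mathbb Z}$ with $\sigma(J')=\mathsf E$ that are \emph{reflectionless} on $\mathsf E$: for every $n$ the diagonal Green function $G_{nn}(z)=\langle\delta_n,(J'-z)^{-1}\delta_n\rangle$ satisfies $\operatorname{Re}G_{nn}(x+i0)=0$ for a.e.\ $x\in\mathsf E$. These are the model matrices with spectrum $\mathsf E$, and the following is known.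

\medskip
\noindent\textbf{Known result.} \emph{Let $\mathsf E$ be a compact Parreau--Widom set with DCT. If $J=\{a_n,b_n\}\in\mathrm{Sz}(\mathsf E)$, there is a unique $J'=\{a_n',b_n'\}\in\mathcal T_{\mathsf E}$ such that $|a_n-a_n'|+|b_n-b_n'|\to0$ as $n\to\infty$. Moreover $\prod_{n\ge1}(a_n/a_n')$ and $\sum_{n\ge1}(b_n-b_n')$ converge conditionally.}
\medskip

We call $J'$ the \emph{limit} of $J$ in $\mathcal T_{\mathsf E}$. How fast is the convergence? The following was put forward in \cite{Chr}.

\begin{conjecture}\label{conj}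
In the situation of the known result, $\sum_{n=1}^\infty \big[(a_n-a_n')^2+(b_n-b_n')^2\big]<\infty$.
\end{conjecture}

\subsection{What one would guess, and what is true}

For $\mathsf E=[-2,2]$ the isospectral torus is a single point, the free matrix $a_n\equiv1$, $b_n\equiv0$. The Killip--Simon theorem \cite{KS} characterizes the spectral measures of its Hilbert--Schmidt perturbations, and the conditions in it follow from (i)--(iii) (see Section~\ref{sec:interval}). So Conjecture~\ref{conj} holds for an interval, and it is natural to expect the same in general.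

When $\mathsf E$ has a bounded gap, however, the torus is no longer a point. A matrix $J$ may stay close to the torus and \emph{move along it}, slowly, while it converges to its limit point $J'$. The differences $a_n-a_n'$ and $b_n-b_n'$ then record the distance to $J'$, whereas the spectral conditions see the motion only. The distance is the tail of the motion and can decay as slowly as we like.

\begin{theorem}\label{thm:main}
Let $c>2$ and $\mathsf E=\{x\in\mathbb R: c-2\le x^2\le c+2\}$. Then $J'=\{1,(-1)^n\sqrt{c-2}\}_{n\in\mathbb Z}\in\mathcal T_{\mathsf E}$, and for every real sequence $(\varepsilon_n)_{n\ge1}$ with $\varepsilon_n\to0$ there is $J=\{a_n,b_n\}\in\mathrm{Sz}(\mathsf E)$ with $a_n-a_n'\to0$, $b_n-b_n'\to0$ and $|a_n-a_n'|\ge\varepsilon_n$ for all large $n$. In particular, $\sum_n|a_n-a_n'|^p=\infty$ for all $p<\infty$ is possible, and Conjecture~\ref{conj} is false.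
\end{theorem}

For the last sentence take $\varepsilon_n=1/\log(n+1)$. The set $\mathsf E$ is a union of two disjoint compact intervals. It is regular, and it is Parreau--Widom because it has only one bounded gap. The DCT holds for finite-gap sets (see Hasumi's monograph \cite{Has}; alternatively, finite-gap sets are homogeneous, and homogeneous sets are Parreau--Widom with DCT by \cite{SY}). So the known result applies, and by its uniqueness part the limit of $J$ in $\mathcal T_{\mathsf E}$ is the matrix $J'$ of the theorem. Thus the conjectured sum diverges.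

For $J=\{a_n,b_n\}_{n\ge1}$ and $J'=\{a_n',b_n'\}_{n\in\mathbb Z}$ write $\Delta_n=|a_n-a_n'|+|b_n-b_n'|$.

\begin{theorem}\label{thm:general}
Let $\mathsf E$ be a compact Parreau--Widom set with DCT.
\begin{itemize}
\item[(a)] If $\mathsf E$ is an interval, then $\sum_n\Delta_n^2<\infty$ for all $J\in\mathrm{Sz}(\mathsf E)$, where $J'$ is the limit of $J$ in $\mathcal T_{\mathsf E}$.
\item[(b)] If $\mathsf E$ has at least one bounded gap, then for every $J'\in\mathcal T_{\mathsf E}$, every nondecreasing $\varphi:(0,\infty)\to(0,\infty)$ and every real sequence $\varepsilon_n\to0$ there is $J\in\mathrm{Sz}(\mathsf E)$ with $\Delta_n\to0$, $\sum_{n:\Delta_n>0}\varphi(\Delta_n)=\infty$, and $\Delta_n\ge\varepsilon_n$ for infinitely many $n$.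
\end{itemize}
\end{theorem}

In (b), $J'$ is the limit of $J$ because $\Delta_n\to0$. Take $\varphi(t)=t^2/2$. Since $\Delta_n^2\le2[(a_n-a_n')^2+(b_n-b_n')^2]$, the sum in Conjecture~\ref{conj} diverges. A compact regular set without bounded gaps is an interval. Hence, \emph{for compact Parreau--Widom sets with DCT, the conjectured statement holds for all $J\in\mathrm{Sz}(\mathsf E)$ if and only if $\mathsf E$ is an interval.}

Section~\ref{sec:idea} shows the mechanism on two intervals. Section~\ref{sec:sumrule} develops the tool by which we verify the Szeg\H{o} condition. Theorem~\ref{thm:main} is proved in Section~\ref{sec:main}, part (a) of Theorem~\ref{thm:general} in Section~\ref{sec:interval}, and part (b) in Section~\ref{sec:general}. The construction for Theorem~\ref{thm:main} uses neither the Killip--Simon theorem nor Fact~\ref{fact:T} on the structure of $\mathcal T_{\mathsf E}$.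

\section{The mechanism on two intervals}\label{sec:idea}

Throughout this section $c>2$ and $\mathsf E=\{c-2\le x^2\le c+2\}$.

\subsection{A closed curve in the isospectral torus}

For $t,s\in\mathbb R$ with
\begin{equation}\label{eq:curve}
s^2+2\cosh2t=c
\end{equation}
let $J(t,s)$ be the two-sided Jacobi matrix with period $2$ and parameters
\[
a_n=e^{(-1)^{n+1}t},\qquad b_n=(-1)^ns .
\]
The relation \eqref{eq:curve} describes a closed curve in the $(t,s)$-plane. The matrix $J'$ of Theorem~\ref{thm:main} is its point $t=0$, $s=\sqrt{c-2}$.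

\begin{lemma}\label{lem:curve}
Every $J(t,s)$ with \eqref{eq:curve} belongs to $\mathcal T_{\mathsf E}$. Moreover $\operatorname{cap}(\mathsf E)=1$ and $g_{\mathsf E}(x)=\tfrac12\operatorname{arccosh}\big(|x^2-c|/2\big)$ for $x\in\mathbb R\setminus\mathsf E$.
\end{lemma}

\begin{proof}
Write $K=J(t,s)$ and let $U$ be the bilateral shift on $\ell^2(\mathbb Z)$. The entries of $K^2$ are
\[
(K^2)_{nn}=a_{n-1}^2+a_n^2+b_n^2=e^{2t}+e^{-2t}+s^2=c,
\]
\[
(K^2)_{n,n+1}=a_n(b_n+b_{n+1})=0,\qquad (K^2)_{n,n+2}=a_na_{n+1}=1 .
\]
So
\begin{equation}\label{eq:magic}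
K^2=c+U^2+U^{-2}.
\end{equation}
Hence $\sigma(K^2)=[c-2,c+2]$ and $\sigma(K)\subset\mathsf E$. The reflection $n\mapsto1-n$ of $\mathbb Z$ maps the bond $(n,n+1)$ to $(-n,1-n)$. Since $a_{-n}=a_n$ and $b_{1-n}=-b_n$, it transforms $K$ into the matrix $\{a_n,-b_n\}$, and conjugation by the diagonal matrix with entries $(-1)^n$ transforms $\{a_n,-b_n\}$ into $-K$. Therefore $\sigma(K)=-\sigma(K)$, and with $\{x^2:x\in\sigma(K)\}=[c-2,c+2]$ this gives $\sigma(K)=\mathsf E$.

Next, $(K-z)^{-1}=(K+z)(K^2-z^2)^{-1}$. By \eqref{eq:magic} the matrix of $(K^2-z^2)^{-1}$ has nonzero entries only between sites at even distance, and its diagonal entries are those of $(U^2+U^{-2}-(z^2-c))^{-1}$, namely $-1/\sqrt{(z^2-c)^2-4}$, where the root is $\sim z^2$ at $\infty$. Thus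
\begin{equation}\label{eq:Gexample}
G_{nn}(z)=-\frac{z+b_n}{\sqrt{(z^2-c)^2-4}} .
\end{equation}
In the interior of $\mathsf E$ we have $(x^2-c)^2<4$, so $G_{nn}(x+i0)$ is purely imaginary. This proves $K\in\mathcal T_{\mathsf E}$.

The function $\tfrac12g_{[-2,2]}(z^2-c)$ is positive and harmonic off $\mathsf E$, vanishes on $\mathsf E$, and equals $\log|z|+o(1)$ at $\infty$. So it is $g_{\mathsf E}$, and $\operatorname{cap}(\mathsf E)=1$ by \eqref{eq:green}. For real $|\lambda|>2$ we have $g_{[-2,2]}(\lambda)=\log\frac{|\lambda|+\sqrt{\lambda^2-4}}2=\operatorname{arccosh}(|\lambda|/2)$.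
\end{proof}

\subsection{The price of one step}\label{subsec:price}

For small $t>0$ let $s(t)=\sqrt{c-2\cosh2t}$. Consider the one-sided matrix $J$ that follows $J(t,s(t))$ on the sites $1,\dots,N$ and then switches to $J'=J(0,s(0))$: $a_n=e^{(-1)^{n+1}t}$, $b_n=(-1)^ns(t)$ for $n\le N$ and $a_n=1$, $b_n=(-1)^ns(0)$ for $n>N$, where $N\ge2$. Then
\[
\sum_n(a_n-a_n')^2\ge N(1-e^{-t})^2,
\]
which grows with the waiting time $N$. What do the spectral conditions see? Compare $J^2$ with $c+U_+^2+U_+^{*2}$, where $U_+$ is the shift on $\ell^2(\mathbb N)$. Away from the origin and from the switch, the computation that led to \eqref{eq:magic} is unchanged, so the two agree there. At the origin the term $a_0^2$ is missing, which changes one entry by $-e^{-2t}$. At the switch, the entries of the difference $V$ are, up to symmetry,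
\[
V_{N+1,N+1}=a_N^2-1,\qquad V_{N,N+1}=a_N(b_N+b_{N+1})=(-1)^Na_N\big(s(t)-s(0)\big),\qquad V_{N,N+2}=a_N-1,
\]
and nothing else. They are $O(t)$ as $t\to0$, \emph{uniformly in $N$}. Waiting at a point of the torus is free; moving by $t$ costs $O(t)$.

So if $t_n$ decreases to $0$, then, apart from the single entry at the origin, the total cost should be of order $\sum(t_n-t_{n+1})=t_1<\infty$, without any assumption on the rate. To make this a proof we need two things. First, the Blaschke sum must be bounded by the sum of the absolute values of the entries of $V$; this will be an eigenvalue estimate (Lemma~\ref{lem:LT}). Second, the Szeg\H{o} condition must be verified without access to the density $w$. For this we use the criterion of the next section, which involves only the products $a_1\cdots a_n$ and the Blaschke condition.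

\section{A sum rule and a product criterion}\label{sec:sumrule}

In this section $\mathsf E$ is any compact Parreau--Widom set; the DCT is not used. Let $J$ be a one-sided Jacobi matrix with $\sigma_{ess}(J)\subset\mathsf E$. Put
\[
B(J)=\sum_{x\in\sigma(J)\setminus\mathsf E}g(x),\qquad S(J)=\int\log\frac{w}{\rho'}\,d\rho ,
\]
where $\rho'$ is the density of $\rho$, which exists by Lemma~\ref{lem:rho}. Since $\log^+(w/\rho')\le w/\rho'$ and $\int(w/\rho')\,d\rho\le\int w\,dx\le1$, the integral is well defined, and Jensen's inequality gives $S(J)\in[-\infty,0]$. The goal is this criterion.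

\begin{proposition}\label{prop:criterion}
If $\sigma_{ess}(J)\subset\mathsf E$, $B(J)<\infty$ and $\limsup_n a_1\cdots a_n/\operatorname{cap}^n>0$, then $S(J)>-\infty$, and the Szeg\H{o} condition \textup{(ii)} holds.
\end{proposition}

The plan is as follows. We compare $S(J)$ with $S$ of the matrix obtained by deleting $n$ rows and columns; the difference is an explicit expression in $a_1\cdots a_n$ and eigenvalues (Lemma~\ref{lem:strip}). We then replace the tail of $J$ by a tail with entropy $S=0$ and let $n\to\infty$, using that $S$ is upper semicontinuous.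

We recall that a Herglotz function is an analytic map $f$ of the upper half plane $\mathbb C_+$ into itself; it has finite and nonzero boundary values $f(x+i0)$ for a.e.\ $x$. If $m(z)=\int\frac{d\mu(t)}{t-z}$, then $d\mu_{ac}/dx=\frac1\pi\operatorname{Im}m(x+i0)$. Write
\[
P_\varepsilon(x)=\frac{\varepsilon}{\pi(x^2+\varepsilon^2)},\qquad P=P_1 .
\]

\subsection{Regularity of the equilibrium measure}

\begin{lemma}\label{lem:rho}
\textup{(a)} $g|_{\mathbb R}$ is locally absolutely continuous with derivative $g'\mathbf 1_{\mathbb R\setminus\mathsf E}$, which we denote again by $g'$; and $\partial_xg(x+i\varepsilon)=(P_\varepsilon*g')(x)$ for $\varepsilon>0$.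

\textup{(b)} $\rho$ is absolutely continuous, $\int\rho'\log^+\rho'\,dx<\infty$, and $h_{\mathsf E}:=\int\log\rho'\,d\rho$ is finite.
\end{lemma}

\begin{proof}
(a) By concavity $\int_{I_j}|g'|=2g(c_j)$, and this is summable; here the Parreau--Widom condition enters. On the outer gaps $g$ is monotone and continuous, and $g'(x)=\int(x-t)^{-1}d\rho(t)=O(1/|x|)$ at infinity. So $g'\mathbf 1_{\mathbb R\setminus\mathsf E}\in L^1_{loc}$. Since $g$ vanishes at all gap edges, the integral of $g'$ over a full bounded gap is $0$, and adding up gaps and parts of gaps yields $g(b)-g(a)=\int_a^bg'\mathbf 1_{\mathbb R\setminus\mathsf E}\,dx$ for all $a<b$.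

The function $g\ge0$ is harmonic in $\mathbb C_+$, continuous up to $\mathbb R$, and $g(iy)/y\to0$ as $y\to\infty$. By the Herglotz representation of positive harmonic functions, $g(\cdot+i\varepsilon)=P_\varepsilon*g$. Differentiating and integrating by parts, $\partial_xg(\cdot+i\varepsilon)=P_\varepsilon'*g=P_\varepsilon*g'$; there are no boundary terms because $g$ grows logarithmically and $P_\varepsilon(x)=O(x^{-2})$.

(b) Let $F(z)=\int\frac{d\rho(x)}{x-z}$, so that $\operatorname{Im}F>0$ in $\mathbb C_+$ and $\operatorname{Re}F=-\partial_xg$ by \eqref{eq:green}. By (a) we control $\operatorname{Re}F$ in $L^1$, and the function $F\log F$ converts this into an $L\log L$ bound for $\operatorname{Im}F$. For $0<\varepsilon<1$ let $G_\varepsilon(z)=F(z+i\varepsilon)\log F(z+i\varepsilon)$, with $\arg F\in(0,\pi)$. Since $|F(z+i\varepsilon)|\le1/\varepsilon$ and $u\log u$ is bounded near $0$, $G_\varepsilon$ is bounded and analytic in $\mathbb C_+$ and continuous on $\overline{\mathbb C_+}$. Therefore $\int P\operatorname{Im}G_\varepsilon\,dx=\operatorname{Im}G_\varepsilon(i)$.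 Here
\[
\operatorname{Im}(F\log F)=\operatorname{Im}F\,\log|F|+\operatorname{Re}F\,\arg F,\qquad \operatorname{Im}F\log|F|\ge\operatorname{Im}F\log\operatorname{Im}F .
\]
With $v_\varepsilon=\operatorname{Im}F(\cdot+i\varepsilon)$ and $P*P_\varepsilon=P_{1+\varepsilon}\le2P$ we get
\[
\int Pv_\varepsilon\log v_\varepsilon\,dx\le|G_\varepsilon(i)|+\pi\int P\,|P_\varepsilon*g'|\,dx\le|G_\varepsilon(i)|+\pi\int P_{1+\varepsilon}|g'|\,dx\le C,
\]
with $C$ independent of $\varepsilon\in(0,1)$. As $v\log v\ge-1/e$, also $\int Pv_\varepsilon\log^+v_\varepsilon\,dx\le C+1/e$. So the $v_\varepsilon$ are uniformly integrable on bounded intervals. Since $v_\varepsilon\,dx\to\pi\,d\rho$ weakly, $\rho$ is absolutely continuous. Moreover $v_\varepsilon\to\pi\rho'$ a.e., and Fatou's lemma gives $\int\rho'\log^+\rho'\,dx<\infty$, because $\rho$ has compact support. Finally $\int\log(1/\rho')\,d\rho\le\log\int_{\{\rho'>0\}}\frac1{\rho'}\,d\rho\le\log|\mathsf E|$ by Jensen's inequality. Hence $h_{\mathsf E}$ is finite.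
\end{proof}

Since $\int\log w\,d\rho=S(J)+h_{\mathsf E}$, \emph{condition \textup{(ii)} is equivalent to $S(J)>-\infty$.}

\subsection{The average of $\log|m|$ over the equilibrium measure}

Suppose $m(z)=\int\frac{d\nu(t)}{t-z}$ has neither zeros nor poles off $\mathsf E$. Then $\log|m|+g$ is harmonic on $(\mathbb C\cup\{\infty\})\setminus\mathsf E$ with value $-\log\operatorname{cap}$ at $\infty$ (as $m(z)\sim-1/z$) and boundary values $\log|m|$. Since $\rho$ is the harmonic measure of $\infty$, one expects $\int\log|m|\,d\rho=-\log\operatorname{cap}$. A zero at $p$ should change this by $+g(p)$ and a pole by $-g(p)$. The lemma says that this is correct; the work lies in the boundary behavior on $\mathsf E$.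

\begin{lemma}\label{lem:logm}
Let $m(z)=\int\frac{d\nu(t)}{t-z}$, where $\nu$ is a compactly supported probability measure whose restriction to $\mathbb R\setminus\mathsf E$ consists of point masses at points $\{p_k\}$ that do not accumulate in $\mathbb R\setminus\mathsf E$, and $\sum_kg(p_k)<\infty$. Let $\{z_k\}$ be the zeros of $m$ in $\mathbb R\setminus\mathsf E$. Then $\sum_kg(z_k)<\infty$, $\log|m(\cdot+i0)|\in L^1(\rho)$ and
\[
\int\log|m(x+i0)|\,d\rho(x)=-\log\operatorname{cap}+\sum_kg(z_k)-\sum_kg(p_k).
\]
\end{lemma}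

\begin{proof}
\emph{Step 1: a formula at height $\varepsilon$.} Choose $R$ with $\mathsf E\cup\operatorname{supp}\nu\subset(-R,R)$ and put $\xi=\frac1\pi\arg m(\cdot+i0)\in[0,1]$. Then $\xi=0$ on $(-\infty,-R)$ and $\xi=1$ on $(R,\infty)$. Consider $\log((R-z)m(z))$ in $\mathbb C_+$. Its imaginary part $\arg(R-z)+\arg m(z)$, with $\arg(R-z)\in(-\pi,0)$, is a bounded harmonic function with boundary values $\pi\xi\mathbf 1_{(-R,R)}$: for $x>R$ the two terms are $-\pi$ and $\pi$. So it is the Poisson integral of these values. Since $(R-z)m(z)\to1$ at $\infty$,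
\begin{equation}\label{eq:xi}
\log\big((R-z)m(z)\big)=\int_{-R}^R\frac{\xi(y)\,dy}{y-z}.
\end{equation}
We take real parts at $z=x+i\varepsilon$ and integrate with respect to $\rho$. By Fubini's theorem and
\[
\operatorname{Re}\int\frac{d\rho(x)}{y-x-i\varepsilon}=\partial_yg(y+i\varepsilon)=(P_\varepsilon*g')(y)
\]
we obtain
\begin{align*}
\int\log|m(x+i\varepsilon)|\,d\rho&=-\int\log|R-x-i\varepsilon|\,d\rho+\int_{-R}^R\xi\,(P_\varepsilon*g')\,dy\\
&\longrightarrow\ -g(R)-\log\operatorname{cap}+\int_{(-R,R)\setminus\mathsf E}\xi g'\,dy\qquad(\varepsilon\downarrow0),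
\end{align*}
because $P_\varepsilon*g'\to g'$ in $L^1(-R,R)$.

\emph{Step 2: the integral of $\xi g'$.} On the gaps, away from the poles $p_k$, $m$ is real with $m'>0$. There $\xi=1$ where $m<0$ and $\xi=0$ where $m>0$. Since $m\to+\infty$ to the left of a pole and $m\to-\infty$ to the right of it, a component $(l,r)$ of $\{m<0\}$ in a gap has as left endpoint a pole or a gap edge, and as right endpoint a zero or a gap edge, except that the last component in the right outer gap is cut off at $R$. Every pole is the left endpoint and every zero the right endpoint of exactly one component. The component $(l,r)$ contributes $g(r)-g(l)$, and $\sum|g(r)-g(l)|\le\int_{-R}^R|g'|\,dy<\infty$. Since $g=0$ at edges and $\sum g(p_k)<\infty$, it follows that $\sum g(z_k)<\infty$ and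
\[
\int_{(-R,R)\setminus\mathsf E}\xi g'\,dy=g(R)+\sum_kg(z_k)-\sum_kg(p_k).
\]

\emph{Step 3: the limit $\varepsilon\downarrow0$ on the left.} We have $\log|m(x+i\varepsilon)|\to\log|m(x+i0)|$ with finite limit for a.e.\ $x\in\mathsf E$. It remains to show that the functions $\rho'\log|m(\cdot+i\varepsilon)|$ are uniformly integrable on $\mathsf E$ with respect to $dx$; then Vitali's theorem applies. Let $f=m$ or $f=-1/m$, both Herglotz functions. Since $(f/i)^{1/2}$ has argument in $(-\pi/4,\pi/4)$, $|f|^{1/2}\le\sqrt2\operatorname{Re}(f/i)^{1/2}$, and the right side is a positive harmonic function. So for $0<\varepsilon<1$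
\[
\int P(x)\,|f(x+i\varepsilon)|^{1/2}dx\le\sqrt2\,|f(i+i\varepsilon)|^{1/2}\le C .
\]
Put $t_\varepsilon=\frac14\big|\log|m(\cdot+i\varepsilon)|\big|$. Then $e^{2t_\varepsilon}\le|m(\cdot+i\varepsilon)|^{1/2}+|m(\cdot+i\varepsilon)|^{-1/2}$, and $\int_{\mathsf E}e^{2t_\varepsilon}dx\le C'$. By Young's inequality $st\le s\log s-s+e^t\le s\log^+s+e^t$ for $s,t\ge0$, every measurable $A\subset\mathsf E$ satisfies
\[
\int_A\big|\log|m(x+i\varepsilon)|\big|\rho'\,dx=4\int_At_\varepsilon\rho'\,dx\le4\int_A\rho'\log^+\rho'\,dx+4\sqrt{C'}\,|A|^{1/2}.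
\]
By Lemma~\ref{lem:rho}(b) this tends to $0$ as $|A|\to0$, uniformly in $\varepsilon$.
\end{proof}

\subsection{Stripping off rows and columns}

\begin{lemma}\label{lem:strip}
Let $\sigma_{ess}(J)\subset\mathsf E$ and $B(J)<\infty$, and let $J_n$ be obtained from $J$ by deleting the first $n$ rows and columns. Then $B(J_n)<\infty$ and
\[
S(J)=S(J_n)+2\log\frac{a_1\cdots a_n}{\operatorname{cap}^n}+2B(J_n)-2B(J),
\]
as an identity in $[-\infty,0]$.
\end{lemma}

\begin{proof}
By iteration we may take $n=1$. Let $m$ and $m_1$ be the $m$-functions (Borel transforms of the spectral measures) of $J$ and $J_1$, and $w,w_1$ the corresponding densities. From $-1/m=z-b_1+a_1^2m_1$ we read off two facts. The poles of $m$ in $\mathbb R\setminus\mathsf E$ are the eigenvalues of $J$ there, and its zeros are the poles of $m_1$, that is, the eigenvalues of $J_1$. And $\operatorname{Im}m=a_1^2|m|^2\operatorname{Im}m_1$ on the boundary, so $w=a_1^2|m|^2w_1$ a.e. By Lemma~\ref{lem:logm}, applied to $\nu=\mu$, $B(J_1)<\infty$ and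
\[
S(J)=S(J_1)+2\log a_1+2\int\log|m|\,d\rho=S(J_1)+2\log\frac{a_1}{\operatorname{cap}}+2B(J_1)-2B(J).\qedhere
\]
\end{proof}

\subsection{Counting eigenvalues}

For self-adjoint $A$ and an interval $I'$ let $\mathcal N(A;I')=\dim\operatorname{ran}P_{I'}(A)$, where $P_{I'}(A)$ is the spectral projection.

\begin{lemma}\label{lem:rank}
If $F=F^*$ has rank $r$ and $I'$ is a bounded open interval, then $\mathcal N(A+F;I')\le\mathcal N(A;I')+r$ for bounded self-adjoint $A$.
\end{lemma}

\begin{proof}
Let $I'=(\lambda_0-q,\lambda_0+q)$. If the inequality failed, a dimension count would give a unit vector $v\in\operatorname{ran}P_{I'}(A+F)$ with $Fv=0$ and $v\perp\operatorname{ran}P_{I'}(A)$. Then $q>\|(A+F-\lambda_0)v\|=\|(A-\lambda_0)v\|\ge q$, a contradiction.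
\end{proof}

We use this for \emph{decoupling} a Jacobi matrix at bond $n$, that is, replacing $a_n$ by $0$. This is a perturbation of rank $2$ and turns the matrix into a direct sum.

To compare Blaschke sums we write them as integrals of counting functions. Fix $R$ with $\mathsf E\subset(-R,R)$. For a gap $I$ and $s>0$ let $I_s=\{x\in I:g(x)>s\}$, intersected with $(-R,R)$ if $I$ is an outer gap. By concavity or monotonicity of $g$ this is a (possibly empty) bounded open interval; as $g\ge s$ on its closure, it has positive distance from $\mathsf E$. Let $M_I=g(c_j)$ if $I=I_j$, and $M_I=\max_{[-R,R]}g$ for the outer gaps. Then $\sum_IM_I<\infty$, and if $\|J\|<R$,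
\begin{equation}\label{eq:layer}
B(J)=\sum_I\int_0^{M_I}\mathcal N(J;I_s)\,ds .
\end{equation}

\subsection{Semicontinuity of the entropy}

\begin{lemma}\label{lem:usc}
Let $\mathsf E\subset[-R,R]$, let $\mu$ be a probability measure on $[-R,R]$, $w=d\mu_{ac}/dx$ and $S(\mu)=\int\log(w/\rho')\,d\rho$. Then
\[
S(\mu)=\inf_{f\in C([-R,R]),\,f>0}\Big[\int f\,d\mu-1-\int\log f\,d\rho\Big].
\]
Consequently, if $\mu_n\to\mu$ weakly on $[-R,R]$, then $\limsup S(\mu_n)\le S(\mu)$.
\end{lemma}

\begin{proof}
``$\le$'': From $\log x\le x-1$,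
\[
S(\mu)+\int\log f\,d\rho=\int\log\frac{fw}{\rho'}\,d\rho\le\int fw\,dx-1\le\int f\,d\mu-1 .
\]

``$\ge$'': The optimal choice would be $f=\rho'/w$, which we truncate and approximate. Let $Z$ be a Lebesgue-null set carrying the singular part of $\mu$. Put $f_*=0$ on $Z$, $f_*=\rho'/w$ on $\{w>0\}\setminus Z$, $f_*=\infty$ elsewhere, and $f_\delta=\min(\max(f_*,\delta),1/\delta)$ for $0<\delta<1$. On $Z\cup\{w>0\}$, which carries $\mu$, we have $f_\delta\le f_*+\delta$, so $\int f_\delta\,d\mu\le\int_{\{w>0\}}\rho'\,dx+\delta\le1+\delta$. Next, $f_*>0$ $\rho$-a.e., $\int\log^-f_*\,d\rho=\int\log^+(w/\rho')\,d\rho<\infty$, and $\log^\pm f_\delta\uparrow\log^\pm f_*$ $\rho$-a.e.\ as $\delta\downarrow0$. By monotone convergence $\int\log f_\delta\,d\rho\to\int\log f_*\,d\rho=-S(\mu)\in[0,\infty]$. So the bracket, evaluated at $f_\delta$, has $\limsup_{\delta\downarrow0}\le S(\mu)$. By Lusin's theorem $f_\delta$ is a $(\mu+\rho)$-a.e.\ limit of continuous functions with values in $[\delta,1/\delta]$. By dominated convergence the bracket at $f_\delta$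 is the limit of the brackets at these functions, so the infimum over continuous $f$ does not exceed it.

The last claim holds because an infimum of weakly continuous functionals is upper semicontinuous.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:criterion}]
Let $J^\sharp$ be the Jacobi matrix of the measure $\rho$. Then $\sigma(J^\sharp)\subset\mathsf E$, $S(J^\sharp)=0$ and $B(J^\sharp)=0$. Let $J^{\langle n\rangle}$ have the parameters $a_1,b_1,\dots,a_n,b_n$ of $J$ followed by those of $J^\sharp$. Its essential spectrum lies in $\mathsf E$. We may fix $R$ larger than the norms of all these matrices and with $\mathsf E\subset(-R,R)$.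

Let $I'$ be a bounded open interval in a gap and $J_{\le n}$ the upper left $n\times n$ block of $J$. Decoupling first $J^{\langle n\rangle}$ and then $J$ at bond $n$, Lemma~\ref{lem:rank} gives
\[
\mathcal N(J^{\langle n\rangle};I')\le\mathcal N(J_{\le n};I')+2\le\mathcal N(J;I')+4 .
\]
By \eqref{eq:layer}, $B(J^{\langle n\rangle})\le B_0:=B(J)+4\sum_IM_I<\infty$. Deleting $n$ rows and columns from $J^{\langle n\rangle}$ leaves $J^\sharp$, so Lemma~\ref{lem:strip} yields
\[
S(J^{\langle n\rangle})=2\log\frac{a_1\cdots a_n}{\operatorname{cap}^n}-2B(J^{\langle n\rangle})\ge2\log\frac{a_1\cdots a_n}{\operatorname{cap}^n}-2B_0 .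
\]
The spectral measures of $J^{\langle n\rangle}$ converge weakly to $\mu$, since each moment is eventually constant and the supports are uniformly bounded. By Lemma~\ref{lem:usc}, $S(J)\ge\limsup_nS(J^{\langle n\rangle})>-\infty$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\subsection{An eigenvalue estimate}

Near the edge of $[-2,2]$ the Green function behaves like the square root of the distance, so the Blaschke condition requires a bound on $\sum\sqrt{\lambda_i^2-4}$ by the first power of the perturbation.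

\begin{lemma}\label{lem:LT}
Let $J_0$ be the free half-line Jacobi matrix $(a\equiv1,\ b\equiv0)$ and $D=\operatorname{diag}(d_n)\ge0$ with $\sum d_n<\infty$. The eigenvalues $\lambda_i$ of $J_0+D$ in $(2,\infty)$ satisfy $\sum_i\sqrt{\lambda_i^2-4}\le\sum_nd_n$. The same bound holds for the eigenvalues of $J_0-D$ in $(-\infty,-2)$.
\end{lemma}

\begin{proof}
Conjugation by the diagonal matrix with entries $(-1)^n$ maps $J_0-D$ to $-(J_0+D)$, so the second statement follows from the first. Extend $D$ by $0$ to $\ell^2(\mathbb Z)$ and let $T=U+U^{-1}$, with $U$ the bilateral shift. Since $J_0+D$ is a compression of $T+D$, by min--max its eigenvalues above $2$ are dominated, in order, by those of $T+D$. From now on $\lambda_1\ge\lambda_2\ge\cdots>2$ denote the latter.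

Write $\lambda=\kappa+\kappa^{-1}$ with $\kappa\in(0,1)$, so that $\sqrt{\lambda^2-4}=\kappa^{-1}-\kappa$ and $(\lambda-T)^{-1}_{nm}=\kappa^{|n-m|}/\sqrt{\lambda^2-4}$. Let
\[
L_\kappa=\big(\sqrt{d_n}\,\kappa^{|n-m|}\sqrt{d_m}\big)_{n,m}=\sqrt{\lambda^2-4}\;D^{1/2}(\lambda-T)^{-1}D^{1/2}\ge0 .
\]
This is trace class with $\operatorname{tr}L_\kappa=\sum d_n$. Let $E_1(L_\kappa)\ge E_2(L_\kappa)\ge\cdots$ be its eigenvalues. With $M=(\lambda-T)^{-1/2}D(\lambda-T)^{-1/2}$,
\[
T+D-\lambda=-(\lambda-T)^{1/2}(1-M)(\lambda-T)^{1/2}.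
\]
The largest dimension of a subspace on which the form of $T+D-\lambda$ is nonnegative is the number of eigenvalues of $T+D$ that are $\ge\lambda$. By the factorization it is also the number of eigenvalues of $M$ that are $\ge1$. Moreover $M$ has the same nonzero eigenvalues as $D^{1/2}(\lambda-T)^{-1}D^{1/2}=L_\kappa/\sqrt{\lambda^2-4}$. Taking $\lambda=\lambda_i=\kappa_i+\kappa_i^{-1}$ we get
\begin{equation}\label{eq:BS}
\sqrt{\lambda_i^2-4}\le E_i(L_{\kappa_i}),\qquad \kappa_1\le\kappa_2\le\cdots .
\end{equation}
The operators $L_{\kappa_i}$ vary with $i$, so we cannot yet bound the sum by one trace. The remedy is monotonicity: $\Sigma_n(\kappa):=\sum_{i\le n}E_i(L_\kappa)$ is nondecreasing in $\kappa$. Indeed, for $\kappa'<\kappa$ the Poisson kernel provides a probability measure $\pi$ on the circle with $(\kappa'/\kappa)^{|k|}=\int e^{ik\theta}\,d\pi(\theta)$ for all $k\in\mathbb Z$. Hence $L_{\kappa'}=\int W_\theta L_\kappa W_\theta^*\,d\pi(\theta)$ with the unitary $W_\theta=\operatorname{diag}(e^{in\theta})$, and the sum of the $n$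 largest eigenvalues is a convex, unitarily invariant function (it is the maximum of $\operatorname{tr}(QA)$ over rank-$n$ projections $Q$).

By induction $\sum_{i\le n}E_i(L_{\kappa_i})\le\Sigma_n(\kappa_n)$, since
\[
\sum_{i\le n}E_i(L_{\kappa_i})\le\Sigma_{n-1}(\kappa_{n-1})+E_n(L_{\kappa_n})\le\Sigma_{n-1}(\kappa_n)+E_n(L_{\kappa_n})=\Sigma_n(\kappa_n).
\]
As $\Sigma_n(\kappa_n)\le\operatorname{tr}L_{\kappa_n}=\sum d_n$, the lemma follows from \eqref{eq:BS}.
\end{proof}

\subsection{The matrix}

That $J'=J(0,\sqrt{c-2})\in\mathcal T_{\mathsf E}$ was shown in Lemma~\ref{lem:curve}. Fix $t_*\in(0,1]$ with $2\cosh2t_*<c$, so that $s(t)=\sqrt{c-2\cosh2t}$ is smooth on $[0,t_*]$. Let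
\[
t_n=\min\Big\{t_*,\,2\sup_{m\ge n}|\varepsilon_m|\Big\},\qquad a_n=e^{(-1)^{n+1}t_n},\qquad b_n=(-1)^ns(t_n)\qquad(n\ge1).
\]
The sequence $t_n$ is nonincreasing and tends to $0$. So $a_n\to1$ and $b_n-b_n'=(-1)^n(s(t_n)-s(0))\to0$. For $0\le t\le1$ we have $1-e^{-t}\ge t-t^2/2\ge t/2$, hence
\[
|a_n-a_n'|\ge1-e^{-t_n}\ge t_n/2\ge\varepsilon_n\qquad\text{for all large }n .
\]
It remains to check (i)--(iii).

\emph{Condition \textup{(i)}.} Let $J'_+$ be the restriction of $J'$ to the sites $n\ge1$. Decoupling is a finite-rank perturbation, so $\sigma_{ess}(J'_+)\subset\sigma(J')=\mathsf E$. Conversely, finitely supported approximate eigenvectors of $J'$, translated by large even distances, are approximate eigenvectors of $J'_+$ with disjoint supports; so $\sigma_{ess}(J'_+)=\mathsf E$. As $J-J'_+$ is compact, $\sigma_{ess}(J)=\mathsf E$.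

\emph{Condition \textup{(iii)}.} Let $U_+$ be the unilateral shift and $V=J^2-c-(U_+^2+U_+^{*2})$. Write $\sigma=(-1)^{n+1}$, so that $a_n=e^{\sigma t_n}$ and $a_{n\pm1}=e^{-\sigma t_{n\pm1}}$. For $n\ge2$,
\[
V_{nn}=a_{n-1}^2+a_n^2+b_n^2-c=e^{-2\sigma t_{n-1}}+e^{2\sigma t_n}-2\cosh2t_n=e^{-2\sigma t_{n-1}}-e^{-2\sigma t_n},
\]
while $V_{11}=a_1^2+b_1^2-c=-e^{-2t_1}$ since the term $a_0^2$ is absent. For $n\ge1$,
\[
V_{n,n+1}=a_n(b_n+b_{n+1})=(-1)^na_n\big(s(t_n)-s(t_{n+1})\big),\qquad V_{n,n+2}=a_na_{n+1}-1=e^{\sigma(t_n-t_{n+1})}-1 .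
\]
$V$ is symmetric and all other entries vanish. Since $0\le t_n\le1$ and $s$ is Lipschitz on $[0,t_*]$, every entry except $V_{11}$ is bounded by a constant times $t_{n-1}-t_n$ or $t_n-t_{n+1}$. As $(t_n)$ is nonincreasing with limit $0$, $\sum(t_n-t_{n+1})=t_1$; the rate at which $t_n\to0$ plays no role. Hence $d_n:=\sum_m|V_{nm}|$ satisfies $\sum d_n<\infty$. From $2|V_{nm}u_nu_m|\le|V_{nm}|(|u_n|^2+|u_m|^2)$ we get $-D\le V\le D$ with $D=\operatorname{diag}(d_n)$.

On the odd and on the even sites $U_+^2+U_+^{*2}$ is a copy of $J_0$. With $D_{odd}$, $D_{even}$ the restrictions of $D$ to these sites,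
\[
(J_0-D_{odd})\oplus(J_0-D_{even})\ \le\ J^2-c\ \le\ (J_0+D_{odd})\oplus(J_0+D_{even}).
\]
By min--max the eigenvalues of $J^2-c$ above $2$ are dominated, in order, by those of the right side, and those below $-2$ are dominated in absolute value, in order, by those of the left side. Lemma~\ref{lem:LT} shows that the eigenvalues $\lambda$ of $J^2-c$ outside $[-2,2]$, counted with multiplicity, satisfy $\sum\sqrt{\lambda^2-4}\le2\sum d_n<\infty$. If $x_k\notin\mathsf E$ is an eigenvalue of $J$, then $\lambda=x_k^2-c\notin[-2,2]$ is an eigenvalue of $J^2-c$, and different $k$ have orthogonal eigenvectors. By Lemma~\ref{lem:curve} and $\operatorname{arccosh}u\le\sqrt{u^2-1}$,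
\[
g_{\mathsf E}(x_k)=\tfrac12\operatorname{arccosh}(|\lambda|/2)\le\tfrac14\sqrt{\lambda^2-4}.
\]
So $\sum_kg_{\mathsf E}(x_k)<\infty$.

\emph{Condition \textup{(ii)}.} We have $\operatorname{cap}(\mathsf E)=1$ and $\log(a_1\cdots a_n)=\sum_{j\le n}(-1)^{j+1}t_j\in[0,t_1]$, as the sum is alternating with nonincreasing terms. By (i) and (iii), Proposition~\ref{prop:criterion} applies and gives (ii). This completes the proof of Theorem~\ref{thm:main}.\qed

\begin{remark}
The example is consistent with the conditional convergence in the known result: $\sum\log(a_n/a_n')=\sum(-1)^{n+1}t_n$ and $\sum(b_n-b_n')=\sum(-1)^n(s(t_n)-s(0))$ are alternating series whose terms are nonincreasing in absolute value and tend to $0$. Such cancellation carries no information on the size of the terms.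
\end{remark}

\section{A single interval}\label{sec:interval}

\begin{proof}[Proof of Theorem~\ref{thm:general}(a)]
An affine change of variables reduces to $\mathsf E=[-2,2]$, where $\rho'(x)=\frac1{\pi\sqrt{4-x^2}}$.

\emph{The torus is a point.} Let $J'=\{a_n,b_n\}\in\mathcal T_{[-2,2]}$. For each $n$, $\xi=\frac1\pi\arg G_{nn}(\cdot+i0)$ equals $0$ on $(-\infty,-2)$, $\frac12$ a.e.\ on $[-2,2]$, and $1$ on $(2,\infty)$. By \eqref{eq:xi}, with $m=G_{nn}$ and any $R>2$, this determines $G_{nn}$. The free matrix has the same $\xi$, so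
\[
G_{nn}(z)=-(z^2-4)^{-1/2}=-z^{-1}\big(1+2z^{-2}+6z^{-4}+\cdots\big).
\]
Comparing with $G_{nn}(z)=-\sum_kz^{-k-1}\langle\delta_n,J'^k\delta_n\rangle$ gives first $b_n=0$, then $a_{n-1}^2+a_n^2=2$, and finally
\[
\|J'^2\delta_n\|^2=(a_{n-1}^2+a_n^2)^2+a_n^2a_{n+1}^2+a_{n-1}^2a_{n-2}^2=6 .
\]
By the second relation $a_n^2=1+u$, $a_{n\pm1}^2=1-u$ and $a_{n-2}^2=1+u$ for some $u$. The third reads $4+2(1-u^2)=6$, so $u=0$. Thus $a_n=1$ and $b_n=0$ for all $n$.

\emph{The Killip--Simon theorem applies.} Let $J\in\mathrm{Sz}(\mathsf E)$. Since $\log^+(w/\rho')$ and $\log\rho'$ are in $L^1(\rho)$ and (ii) holds, $\log w\in L^1(\rho)$. As $\sqrt{4-x^2}\le4(4-x^2)^{-1/2}$, it follows that $\int_{-2}^2\log w\,\sqrt{4-x^2}\,dx>-\infty$. Also $g(x)=\operatorname{arccosh}(|x|/2)\ge\mathrm{const}\,(|x|-2)^{1/2}$ on bounded subsets of $\{|x|>2\}$, so (iii) implies $\sum(|x_k|-2)^{1/2}<\infty$ and a fortiori $\sum(|x_k|-2)^{3/2}<\infty$. Together with (i) these are the hypotheses of \cite[Thm~1]{KS}, which gives $\sum(a_n-1)^2+b_n^2<\infty$. Since $\Delta_n^2\le2[(a_n-1)^2+b_n^2]$,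 we are done.
\end{proof}

\section{Sets with a bounded gap}\label{sec:general}

Throughout this section $\mathsf E$ is a compact Parreau--Widom set with DCT and with at least one bounded gap. We no longer have explicit formulas for the torus, so we imitate Section~\ref{subsec:price}: follow a point of the torus for a long time, jump to a point closer to the target $J'$, wait again, and so on. We must show that a late and small jump costs little, both in the product $a_1\cdots a_n$ and in the Blaschke sum.

\subsection{Facts about the isospectral torus}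

Elements of $\mathcal T_{\mathsf E}$ will be denoted by $K$, with parameters $a_n(K),b_n(K)$; when $K$ is understood we write $a_n,b_n$. Let $\tau$ be the shift, $a_n(\tau K)=a_{n+1}(K)$, $b_n(\tau K)=b_{n+1}(K)$. It maps $\mathcal T_{\mathsf E}$ onto itself. We give $\mathcal T_{\mathsf E}$ the topology of pointwise convergence of the parameters.

\begin{fact}[{\cite{SY} for homogeneous sets; see \cite{VY} for Parreau--Widom sets with DCT}]\label{fact:T}
There is a homeomorphism of $\mathcal T_{\mathsf E}$ onto the compact abelian group $\pi_1(\overline{\mathbb C}\setminus\mathsf E)^*\cong\mathbb T^{\#\textup{bounded gaps}}$ which conjugates $\tau$ to a translation.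
\end{fact}

Hence $\mathcal T_{\mathsf E}$ is compact, has a compatible $\tau$-invariant metric $\delta$, and has no isolated points since there is a bounded gap.

For $K\in\mathcal T_{\mathsf E}$ let $K_+$ and $K_-$ be the restrictions to $n\ge1$ and $n\le-1$, with $m$-functions $m_+$ at site $1$ and $m_-$ at site $-1$. Then
\begin{equation}\label{eq:G00}
-\frac1{G_{00}(z)}=z-b_0+a_0^2m_+(z)+a_{-1}^2m_-(z).
\end{equation}

\begin{lemma}\label{lem:onegap}
$G_{00}$ has at most one zero $x_j$ in each bounded gap $I_j$ and none in the outer gaps. Moreover $\sigma_{ess}(K_\pm)\subset\mathsf E$, $K_\pm$ has at most one eigenvalue in each bounded gap and none in the outer gaps, and $B(K_+)\le\gamma$. The statements about $K_+$ hold for the restriction of $K$ to $n>N$, for any $N$.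
\end{lemma}

\begin{proof}
$G_{00}$ is the Borel transform of a probability measure on $\mathsf E$, hence analytic off $\mathsf E$, strictly increasing on gaps, positive on the left outer gap and negative on the right one. Decoupling has finite rank, so $\sigma_{ess}(K_\pm)\subset\mathsf E$. The poles of $m_+$ and $m_-$ in a gap have residues of the same sign, so they cannot cancel in \eqref{eq:G00}, and each of them is a zero of $G_{00}$. Thus $K_\pm$ has at most one eigenvalue in $I_j$; it has none in the outer gaps because it is a compression of $K$. Since $g\le g(c_j)$ on $I_j$, $B(K_+)\le\gamma$. The last claim follows from $\tau\mathcal T_{\mathsf E}=\mathcal T_{\mathsf E}$.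
\end{proof}

We write $g(x_j):=0$ if $G_{00}$ has no zero in $I_j$. We now express $\log(a_{k+1}\cdots a_n)$ as a difference of values of one continuous function on the torus. For such a function a jump from $K$ to a nearby point changes the logarithm of the product only by the corresponding small change of function values, no matter how long we have waited.

\begin{lemma}\label{lem:H}
\begin{itemize}
\item[(1)] For $K\in\mathcal T_{\mathsf E}$ the density of the spectral measure of $K_+$ is $w_+=\dfrac1{2\pi a_0^2|G_{00}(x+i0)|}$ a.e.\ on $\mathsf E$, and $S(K_+)=\log\operatorname{cap}-\log(2\pi a_0^2)-\sum_jg(x_j)-h_{\mathsf E}$.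
\item[(2)] The function $H(K):=-\frac12S(K_+)-B(K_+)$ is continuous on $\mathcal T_{\mathsf E}$, and for $0\le k<n$
\begin{equation}\label{eq:cocycle}
\sum_{l=k+1}^n\log\frac{a_l(K)}{\operatorname{cap}}=H(\tau^nK)-H(\tau^kK).
\end{equation}
\item[(3)] $\sigma_{ess}(K_+)=\mathsf E$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) For a.e.\ $x\in\mathsf E$ all boundary values below exist and are finite and nonzero, and $G_{nn}\in i(0,\infty)$ for all $n$ because $K$ is reflectionless. At such $x$ put
\[
A=a_0^2m_+,\qquad C=x-b_0+a_{-1}^2m_- ,\qquad \operatorname{Im}A,\operatorname{Im}C\ge0 .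
\]
We want $C=-\overline A$. By \eqref{eq:G00}, $A+C=-1/G_{00}=iy$ with $y>0$. The half line $n\le0$ has $m$-function $-1/C$ at site $0$. With $m_+^{(1)}$ the $m$-function of the half line $n\ge2$ we have $-1/m_+=x-b_1+a_1^2m_+^{(1)}$, and so the analog of \eqref{eq:G00} at site $1$ reads
\[
-\frac1{G_{11}}=x-b_1+a_1^2m_+^{(1)}-\frac{a_0^2}C=-\frac1{m_+}-\frac{a_0^2}C=-a_0^2\,\frac{A+C}{AC} .
\]
Hence $AC=-a_0^2G_{11}/G_{00}=-p$ with $p>0$, and $A,C$ are the two roots of $X^2-iyX-p=0$. Either $4p\ge y^2$ and $A$, $C$ are the two numbers $\pm r+iy/2$ with some $r\ge0$, so $C=-\overline A$; or $4p<y^2$ and $A,C$ are both purely imaginary. In the second case apply the same dichotomy at site $1$ to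
\[
A_1=a_1^2m_+^{(1)}=-(x-b_1)-\frac{a_0^2}A,\qquad C_1=x-b_1-\frac{a_0^2}C .
\]
For $x\ne b_1$ we have $\operatorname{Re}A_1=-(x-b_1)\ne0$, so $C_1=-\overline{A_1}$, that is, $-a_0^2/C=a_0^2/\overline A$, which again says $C=-\overline A$. Thus $\operatorname{Im}A=\operatorname{Im}C=\frac12|A+C|=\frac1{2|G_{00}|}$ a.e., and $w_+=\frac1{\pi a_0^2}\operatorname{Im}A$ is as claimed. Lemma~\ref{lem:logm} applied to $m=G_{00}$, which has no poles off $\mathsf E$, gives $\int\log|G_{00}|\,d\rho=-\log\operatorname{cap}+\sum_jg(x_j)$. Inserting this in $S(K_+)=\int\log w_+\,d\rho-h_{\mathsf E}$ proves (1).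

(2) The identity \eqref{eq:cocycle} is Lemma~\ref{lem:strip} applied to $(\tau^kK)_+$, from which deleting $n-k$ rows and columns leaves $(\tau^nK)_+$; all values of $S$ are finite by (1).

For the continuity let $K^{(i)}\to K$ in $\mathcal T_{\mathsf E}$. The function $\log a_0$ is continuous. In the sums $\sum_jg(x_j)$ and $B(K_+)$ the contribution of $I_j$ is at most $g(c_j)$ and $\sum_jg(c_j)<\infty$, so it suffices to treat a fixed gap $I_j$. Note that $K^{(i)}\to K$ strongly, since the norms are bounded.

\emph{Zeros of $G_{00}$.} Since $\sigma(K^{(i)})=\mathsf E$, we have $|G_{00}^{(i)}(z)|\le1/\operatorname{dist}(z,\mathsf E)$ for $z\notin\mathsf E$. Together with strong resolvent convergence this gives $G_{00}^{(i)}\to G_{00}$ locally uniformly off $\mathsf E$. If $G_{00}$ has a zero $x_j\in I_j$, then by Hurwitz's theorem $x_j^{(i)}\to x_j$. If it has none, zeros $x_j^{(i)}\in I_j$ can accumulate only at the edges of $I_j$, where $g=0$. So the contributions converge.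

\emph{Eigenvalues of $K_+$.} If $K_+$ has an eigenvalue $\lambda\in I_j$ with eigenvector $\phi$, then $\|(K_+^{(i)}-\lambda)\phi\|\to0$, so $\operatorname{dist}(\lambda,\sigma(K_+^{(i)}))\to0$. For large $i$ the unique eigenvalue of $K^{(i)}_+$ in $I_j$ exists and converges to $\lambda$. Conversely, let eigenvalues $\lambda_i\in I_j$ of $K_+^{(i)}$, with unit eigenvectors $u^{(i)}$, converge along a subsequence to a point $\lambda$ of the open gap, and let $u$ be a weak limit point of the $u^{(i)}$; then $K_+u=\lambda u$. If $u=0$, extend $u^{(i)}$ by $0$ to $\mathbb Z$. Then, along the subsequence,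
\[
\|(K^{(i)}-\lambda_i)u^{(i)}\|=a_0(K^{(i)})\,|u_1^{(i)}|\to0,
\]
contradicting $\operatorname{dist}(\lambda_i,\sigma(K^{(i)}))=\operatorname{dist}(\lambda_i,\mathsf E)\to\operatorname{dist}(\lambda,\mathsf E)>0$. So $u\ne0$ and $\lambda$ is an eigenvalue of $K_+$. Hence if $K_+$ has no eigenvalue in $I_j$, the $\lambda_i$ accumulate only at the edges of $I_j$, where $g=0$.

(3) The inclusion ``$\subset$'' is in Lemma~\ref{lem:onegap}. Next, $\operatorname{supp}\rho=\mathsf E$: otherwise $g\ge0$ would be harmonic near a point of $\mathsf E$ with $g=0$ there, hence $g\equiv0$ near that point and then on $\mathbb C_+$, which is absurd. Since $\rho$ is absolutely continuous and $w_+>0$ $\rho$-a.e., every neighborhood of a point of $\mathsf E$ carries absolutely continuous spectrum of $K_+$.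
\end{proof}

\begin{remark}\label{rem:H}
On the two-interval set of Section~\ref{sec:idea} one can see $H$ explicitly. Let $K=J(t,s)$. By \eqref{eq:Gexample} the only possible zero of $G_{00}$ off $\mathsf E$ is $-b_0=-s$, and $g(-s)=\frac12\operatorname{arccosh}(\cosh2t)=|t|$. At the energy $-s=b_1$ the eigenvalue equation of $K_+$ forces $u_n=0$ for even $n$ and $u_{n+2}=-e^{2t}u_n$ for odd $n$. So $-s$ is an eigenvalue of $K_+$ exactly when $t<0$. With $a_0=e^{-t}$, Lemma~\ref{lem:H}(1) gives, up to an additive constant,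
\[
H=\log a_0+\tfrac12|t|-|t|\,\mathbf 1_{\{t<0\}}=-\tfrac12t .
\]
Since $\tau J(t,s)=J(-t,-s)$, $\operatorname{cap}=1$ and $a_1=e^t$, the identity \eqref{eq:cocycle} with $k=0$, $n=1$ reads $t=\frac12t-(-\frac12t)$.
\end{remark}

\subsection{The construction}

Let $J'=\{a_n',b_n'\}\in\mathcal T_{\mathsf E}$ be given. Fix $R>3\max_{x\in\mathsf E}|x|$. For a gap $I$ let
\[
s_I(\varepsilon)=\sup\{g(x):x\in I\cap[-R,R],\ \operatorname{dist}(x,\mathsf E)\le\varepsilon\},\qquad\omega(\varepsilon)=\sum_Is_I(\varepsilon).
\]
Each $s_I(\varepsilon)$ tends to $0$ as $\varepsilon\to0$ by continuity of $g$, and $s_I\le M_I$ with $\sum_IM_I<\infty$; so $\omega(\varepsilon)\to0$ by dominated convergence. The functions $H,a_0,b_0$ are uniformly continuous on $(\mathcal T_{\mathsf E},\delta)$, $J'$ is not isolated, and $\delta(\tau^nK,\tau^nJ')=\delta(K,J')$. We can therefore choose $K^{(k)}\in\mathcal T_{\mathsf E}\setminus\{J'\}$, $k\ge0$, with $K^{(k)}\to J'$ such that, with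
\[
r_k:=\sup_{n\in\mathbb Z}\big(|a_n(K^{(k)})-a_n'|+|b_n(K^{(k)})-b_n'|\big),
\]
we have $r_k\to0$ and
\begin{equation}\label{eq:choice}
\sup_{n\in\mathbb Z}\big|H(\tau^nK^{(k)})-H(\tau^nJ')\big|\le2^{-k},\qquad\omega(3r_k)\le2^{-k}.
\end{equation}
While $J$ follows $K^{(k)}$, it stays away from $J'$ again and again, because
\begin{equation}\label{eq:eta}
\limsup_{n\to+\infty}\big(|a_n(K^{(k)})-a_n'|+|b_n(K^{(k)})-b_n'|\big)=:2\eta_k>0 .
\end{equation}
Otherwise, as $n\to+\infty$, each parameter of $\tau^nK^{(k)}$ would approach the corresponding parameter of $\tau^nJ'$. Then every limit point of the pairs $(\tau^nK^{(k)},\tau^nJ')$ in the compact space $\mathcal T_{\mathsf E}\times\mathcal T_{\mathsf E}$ would lie on the diagonal, so $\delta(\tau^nK^{(k)},\tau^nJ')\to0$; but this quantity equals $\delta(K^{(k)},J')>0$ for all $n$.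

For $0=N_0<N_1<\cdots$, to be chosen, let $J$ have the parameters of $K^{(k)}$ at the indices $N_k<n\le N_{k+1}$, $k\ge0$. Let $J^{[k]}$ have the parameters of $J$ for $n\le N_k$ and those of $K^{(k)}$ for all $n>N_k$. Thus $J^{[0]}=K^{(0)}_+$ and $B(J^{[0]})\le\gamma$. The parameters of elements of $\mathcal T_{\mathsf E}$ are bounded by $\max_{x\in\mathsf E}|x|$, so all these matrices have norm $\le3\max_{x\in\mathsf E}|x|<R$. Moreover $\sigma_{ess}(J^{[k]})\subset\mathsf E$, since $J^{[k]}-K_+^{(k)}$ has finite rank.

The next lemma is the price of a late jump. A jump creates at most five new eigenvalues per gap. When it occurs far out, the matrix around it looks like a small perturbation of the two-sided matrix $J'$, whose spectrum is $\mathsf E$; so the new eigenvalues must lie close to $\mathsf E$.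

\begin{lemma}\label{lem:jump}
Suppose $B(J^{[k]})<\infty$. For $N>N_k$ let $\widehat J_N$ have the parameters of $J^{[k]}$ for $n\le N$ and those of $K^{(k+1)}$ for $n>N$. Then, with $\bar r=\max(r_k,r_{k+1})$,
\[
\limsup_{N\to\infty}B(\widehat J_N)\le B(J^{[k]})+5\,\omega(3\bar r).
\]
\end{lemma}

\begin{proof}
\emph{At most five new eigenvalues.} Decouple $\widehat J_N$ at bond $N$. The right piece is the restriction of $K^{(k+1)}$ to $n>N$, with at most one eigenvalue per gap by Lemma~\ref{lem:onegap}. The left piece is the upper left $N\times N$ block of $J^{[k]}$, which is also obtained by decoupling $J^{[k]}$ at bond $N$. By Lemma~\ref{lem:rank}, applied twice,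
\begin{equation}\label{eq:five}
\mathcal N(\widehat J_N;I_s)\le\mathcal N(J^{[k]};I_s)+2+1+2 .
\end{equation}

\emph{No new eigenvalues deep in the gap.} Let $I$ be a gap. We show that for a.e.\ $s\in(s_I(3\bar r),M_I)$
\begin{equation}\label{eq:deep}
\limsup_{N\to\infty}\mathcal N(\widehat J_N;I_s)\le\mathcal N(J^{[k]};\overline{I_s})=\mathcal N(J^{[k]};I_s).
\end{equation}
The equality holds for a.e.\ $s$ because $J^{[k]}$ has countably many eigenvalues off $\mathsf E$, and none at $\pm R$. Since $g\ge s>s_I(3\bar r)$ on the compact set $\overline{I_s}\subset I\cap[-R,R]$, we have $\operatorname{dist}(\overline{I_s},\mathsf E)>3\bar r$. Let $\ell=\mathcal N(J^{[k]};\overline{I_s})<\infty$ and suppose that, along a subsequence of $N$'s, there are $\ell+1$ orthonormal eigenvectors $u_i^{(N)}$ of $\widehat J_N$ with eigenvalues $\lambda_i^{(N)}\in I_s$. Passing to a further subsequence, $\lambda_i^{(N)}\to\lambda_i\in\overline{I_s}$ and $u_i^{(N)}\rightharpoonup u_i$ weakly. As $\widehat J_N\to J^{[k]}$ strongly, $J^{[k]}u_i=\lambda_iu_i$. We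 claim that the convergence $u_i^{(N)}\to u_i$ is in norm. Put $v=u_i^{(N)}-u_i\rightharpoonup0$. Then
\[
(\widehat J_N-\lambda_i^{(N)})v=-(\widehat J_N-\lambda_i^{(N)})u_i\to-(J^{[k]}-\lambda_i)u_i=0\quad\text{in norm.}
\]
On the half line $n\ge1$, $\widehat J_N$ differs from $J'$ by a finite matrix that does not depend on $N$ (parameters with index $\le N_k$) and an operator of norm $\le3\bar r$ (parameters with index $>N_k$, each within $\bar r$ of those of $J'$). Extend $v$ by $0$ to $\mathbb Z$; applying $J'$ to the extension produces in addition only the entry $a_0'v_1$ at site $0$. Since $v\to0$ pointwise and $\lambda_i^{(N)}\to\lambda_i$,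
\[
\operatorname{dist}(\lambda_i,\mathsf E)\,\|v\|\le\|(J'-\lambda_i)v\|\le o(1)+3\bar r\,\|v\| ,
\]
and $\operatorname{dist}(\lambda_i,\mathsf E)>3\bar r$ forces $\|v\|\to0$. So $u_1,\dots,u_{\ell+1}$ are orthonormal eigenvectors of $J^{[k]}$ with eigenvalues in $\overline{I_s}$, which contradicts the definition of $\ell$.

\emph{Summation.} In \eqref{eq:layer} for $\widehat J_N$ use \eqref{eq:five} for $s\le s_I(3\bar r)$. For $s>s_I(3\bar r)$ use \eqref{eq:deep} and the reverse Fatou lemma, with the dominating function $\mathcal N(J^{[k]};I_s)+5$ on $0<s<M_I$; its integral, summed over $I$, is $B(J^{[k]})+5\sum_IM_I<\infty$. The result is $\limsup_NB(\widehat J_N)\le B(J^{[k]})+5\sum_Is_I(3\bar r)$.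
\end{proof}

Now choose the $N_k$ inductively. Note that $\widehat J_N$ is $J^{[k+1]}$ if $N_{k+1}=N$, and that $\omega(3\bar r)\le2^{-k}$ by \eqref{eq:choice}. By Lemma~\ref{lem:jump}, \eqref{eq:eta} and $\varepsilon_n\to0$, we can take $N_{k+1}>N_k$ so large that
\begin{itemize}
\item $B(J^{[k+1]})\le B(J^{[k]})+5\cdot2^{-k}+2^{-k}$;
\item $\sum_{N_k<n\le N_{k+1},\,\Delta_n>0}\varphi(\Delta_n)\ge1$, and $\Delta_n\ge\eta_k\ge\varepsilon_n$ for some $n\in(N_k,N_{k+1}]$.
\end{itemize}
For the second item observe that, if $J$ followed $K^{(k)}$ forever, \eqref{eq:eta} would give $\Delta_n\ge\eta_k$ for infinitely many $n$, and for these $\varphi(\Delta_n)\ge\varphi(\eta_k)>0$.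

\subsection{Verification}

By construction $\Delta_n\le r_k$ for $N_k<n\le N_{k+1}$, so $\Delta_n\to0$. Also $\sum_{n:\Delta_n>0}\varphi(\Delta_n)=\infty$, and $\Delta_n\ge\varepsilon_n$ infinitely often. It remains to show $J\in\mathrm{Sz}(\mathsf E)$.

(i) $J-J'_+$ is compact, so $\sigma_{ess}(J)=\sigma_{ess}(J'_+)=\mathsf E$ by Lemma~\ref{lem:H}(3).

(iii) The matrices $J^{[k]}$ converge strongly to $J$. This implies
\[
\mathcal N(J;I_s)\le\liminf_k\mathcal N(J^{[k]};I_s).
\]
Indeed, let $I_s=(\lambda_0-q,\lambda_0+q)$ and let $L$ be a finite-dimensional span of eigenvectors of $J$ with eigenvalues in $I_s$. On the unit sphere of $L$ we have $\|(J-\lambda_0)v\|\le q'$ for some $q'<q$, so $\|(J^{[k]}-\lambda_0)v\|<q$ there for all large $k$. Hence $L$ contains no nonzero vector orthogonal to $\operatorname{ran}P_{I_s}(J^{[k]})$, and $\mathcal N(J^{[k]};I_s)\ge\dim L$. By \eqref{eq:layer} and Fatou's lemma,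
\[
B(J)\le\liminf_kB(J^{[k]})\le\gamma+6\sum_{k\ge0}2^{-k}=\gamma+12<\infty .
\]

(ii) By \eqref{eq:cocycle} and a rearrangement of the sum,
\begin{align*}
\log\frac{a_1\cdots a_{N_{i+1}}}{\operatorname{cap}^{N_{i+1}}}&=\sum_{k=0}^{i}\big[H(\tau^{N_{k+1}}K^{(k)})-H(\tau^{N_k}K^{(k)})\big]\\
&=H(\tau^{N_{i+1}}K^{(i)})-H(K^{(0)})+\sum_{k=1}^{i}\big[H(\tau^{N_k}K^{(k-1)})-H(\tau^{N_k}K^{(k)})\big].
\end{align*}
By \eqref{eq:choice} the $k$-th bracket in the last sum is at most $2^{-k+1}+2^{-k}$ in absolute value, as both terms are close to $H(\tau^{N_k}J')$. Since $H$ is bounded, being continuous on a compact space, the left side is bounded below uniformly in $i$. Thus $\limsup_na_1\cdots a_n/\operatorname{cap}^n>0$, and Proposition~\ref{prop:criterion} gives (ii). This completes the proof of Theorem~\ref{thm:general}.\qed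

\begin{thebibliography}{9}

\bibitem{Chr} Jacob S. Christiansen, \emph{Dynamics in the Szeg\"o class and polynomial asymptotics}, arXiv:1602.04033 (2016).

\bibitem{Has} Hasumi, monograph.

\bibitem{KS} Killip and Simon, Ann. of Math. \textbf{158} (2003).

\bibitem{SY} Sodin and Yuditskii, J. Geom. Anal. \textbf{7} (1997).

\bibitem{VY} Volberg and Yuditskii, Invent. Math. \textbf{197} (2014).

\end{thebibliography}

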